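# Coxeter elements and the subdivision of the moment polyhedron of a Kac–Moody flag variety

## 1. Cutting the hull of a parabola: the case of $\widehat{SL_2}$

We begin with a picture in the plane. Take the points $(n,n^2)$, $n\in\mathbb Z$, and their convex hull $P$. We want to cut $P$ into polygons, and we want the recipe for the cuts to come from group theory.

The group is the infinite dihedral group $W=\langle r,s: r^2=s^2=1\rangle$, the Weyl group of $\widehat{SL_2}$. It acts on the plane with basis $\alpha_r,\alpha_s$ (the simple roots) by
$$r\alpha_r=-\alpha_r,\quad r\alpha_s=\alpha_s+2\alpha_r,\qquad s\alpha_s=-\alpha_s,\quad s\alpha_r=\alpha_r+2\alpha_s .$$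
Take a weight $\lambda$ with $r\lambda=\lambda-\alpha_r$ and $s\lambda=\lambda-\alpha_s$, and put $p_x=x\lambda-\lambda$. Then $p_e=0$, $p_{rx}=rp_x-\alpha_r$, $p_{sx}=sp_x-\alpha_s$.

Index $W$ by $\mathbb Z$: for $n\ge0$ let $x_n=rsr\cdots$ ($n$ letters), and let $x_{-n}=srs\cdots$ ($n$ letters). Then $rx_m=x_{1-m}$ and $sx_m=x_{-1-m}$ for all $m\in\mathbb Z$. I claim
$$p_{x_m}=-\tfrac{m(m+1)}2\,\alpha_r-\tfrac{m(m-1)}2\,\alpha_s .$$
This holds for $m=0$. If $p_{x_m}=-A\alpha_r-B\alpha_s$ with these values of $A,B$, then $rp_{x_m}-\alpha_r=-(2B-A+1)\alpha_r-B\alpha_s$. Here $2B-A+1=\frac{(m-1)(m-2)}2$, and this and $B$ are the two coefficients belonging to $1-m$. The computation for $s$ is the same after exchanging $\alpha_r,\alpha_s$ and $m,-m$. Since every element is reached from $e$ by left multiplications by $r$ and $s$, the claim follows. In the coordinates $(A-B,\,A+B)$ the point $p_{x_m}$ is $(m,m^2)$.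

In the infinite dihedral group, $x<y$ in Bruhat order iff $\ell(x)<\ell(y)$. Let $c=rs=x_2$. Which $w$ satisfy $\ell(wc)=\ell(w)+2$? Those whose reduced word does not end in $r$: there is exactly one of each length $k\ge 0$, namely $w_k=x_{\varepsilon k}$ with $\varepsilon=(-1)^k$ (so $e,\,s,\,rs,\,srs,\dots$), and $w_kc=x_{\varepsilon(k+2)}$. The interval $[w_k,w_kc]$ consists of $w_k$, both elements of length $k+1$, and $w_kc$. So the convex hull of its points is the quadrilateral
$$Q_k \text{ with vertices at } n\in\{\varepsilon k,\ k+1,\ -(k+1),\ \varepsilon(k+2)\}.$$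
Thus $Q_0$ has vertices $-1,0,1,2$, then $Q_1$ has vertices $-3,-2,-1,2$, then $Q_2$ has vertices $-3,2,3,4$, and so on.

**Proposition 0.** The $Q_k$, $k\ge0$, cover $P$, any two meet in a common face of both (possibly empty), and every bounded set meets only finitely many of them.

*Proof.* Let $L_k$ be the chord between $n=\varepsilon k$ and $n=-\varepsilon(k+1)$, with $\varepsilon=(-1)^k$. Let $I_k$ be the set of the $2k+2$ integers from one end to the other, and $R_k$ the convex hull of the points over $I_k$. The points $(n,n^2)$ are in convex position, and $L_k$ is an edge of $R_k$ (for $k=0$, $R_0=L_0$). The chord $L_{k+1}$ has ends $-\varepsilon(k+1)$ and $\varepsilon(k+2)$, so $I_{k+1}=I_k\cup\{\varepsilon(k+1),\varepsilon(k+2)\}$. Hence $Q_k$ is the hull of $L_k$ and the two new points. Cutting the convex polygon $R_{k+1}$ along $L_k$ gives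
$$R_{k+1}=R_k\cup Q_k,\qquad R_k\cap Q_k=L_k .$$
So $R_k=Q_0\cup\dots\cup Q_{k-1}$ for $k\ge1$. A convex combination involves finitely many points, so $P=\bigcup R_k=\bigcup Q_k$. For $j<k$ we have $Q_j\subset R_{j+1}\subset R_k$, hence $Q_j\cap Q_k=Q_j\cap L_k$. As $L_k$ is an edge of $R_k\supset Q_j$, the set $Q_j\cap L_k$ is a face of $Q_j$, and it is the hull of the vertices of $Q_j$ that are ends of $L_k$. So it is empty or a face of $L_k$, hence of $Q_k$. Finally $Q_k$ lies at height $\ge k^2$. $\square$

The same happens in the hexagon of $SL_3$ (with $p_r=-\alpha_r$, $p_s=-\alpha_s$). Writing $-p_x$ in the basis $\alpha_r,\alpha_s$, the vertices are $e:(0,0)$, $r:(1,0)$, $rs:(2,1)$, $rsr:(2,2)$, $sr:(1,2)$, $s:(0,1)$. For $c=rs$ the elements $w$ with $\ell(wc)=\ell(w)+2$ are $e$ and $s$. The two trapezoids $\operatorname{conv}[e,rs]$ and $\operatorname{conv}[s,srs]$ cut the hexagon along the diagonal from $s$ to $rs$.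

**What changes in general?** The proof above grows $P$ by one convex piece at a time, keeping the union convex. The first thing to try in higher rank is to do the same, adding the pieces in order of length. This stops working at once. Take two copies of the example, $W=W_1\times W_2$, with $c=(rs,r's')$. Bruhat order and length-additivity are componentwise, and $p_{(x,y)}=(p_x,p_y)$, so the pieces are the products $Q_j\times Q_k$. After all pieces of length $\le1$ we have
$$(Q_0\times Q_0)\cup(Q_1\times Q_0)\cup(Q_0\times Q_1),$$
and this is not convex. Indeed take $a\in L_1=Q_0\cap Q_1$ and $b\in\operatorname{int}Q_1$. Then $(b,a)$ and $(a,b)$ are in the union, but their midpoint is $(m,m)$ with $m=\frac{a+b}2\in\operatorname{int}Q_1$, so $m\notin Q_0$, and $(m,m)$ lies in none of the three pieces. Without convexity of the union we lose both the covering argument and the face-to-face argument.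

So we argue locally instead: find the facets of each piece, find the piece on the other side of each facet, and count how often a point is covered. In the plane the facets of a piece could be read off from the parabola. In general, knowing the facets is the main difficulty.

## 2. Bruhat interval polytopes and the subdivision theorem

Let $G$ be a Kac–Moody group of finite rank, built from a realization of its generalized Cartan matrix in which the simple roots are linearly independent. Let $T$ be the full maximal torus of that realization (for affine type it includes the loop-rotation direction) and $B\supseteq T$ a Borel subgroup. The Weyl group $W$ is a Coxeter group with simple reflections $S=\{s_1,\dots,s_n\}$, length $\ell$ and Bruhat order $\le$.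

**Definition.** A *Coxeter element* $c$ is a product of all simple reflections, each appearing exactly once, in some order. For $w\in W$ we say that *$wc$ is length-additive* if $\ell(wc)=\ell(w)+\ell(c)$.

For $\widehat{SL_2}$ the Coxeter elements are $rs$ and $sr$. The length-additive $w$ for $c=rs$ were listed in Section 1.

Let $\lambda$ be regular dominant: $\lambda_i:=\langle\lambda,\alpha_i^\vee\rangle>0$ for all $i$. If $\lambda$ is integral it gives a $T$-equivariant projective embedding of $G/B$, with moment map $\Phi_T$ and moment polyhedron
$$\Phi_T(G/B)=\operatorname{conv}\{w\lambda:w\in W\}.$$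
When $W$ is infinite, "polyhedron" just means this convex set. For $u\le v$ the Richardson variety $X_u^v$ is the intersection of a Schubert variety and an opposite one. Its $T$-fixed points are indexed by $[u,v]$, and its moment polytope is the *Bruhat interval polytope*
$$\Phi_T(X_u^v)=\operatorname{conv}\{x\lambda:u\le x\le v\}.$$
In Section 1, $\operatorname{conv}[e,rs]$ is the quadrilateral $Q_0$. In the hexagon, $\operatorname{conv}[e,rsr]$ is the whole hexagon.

**Definition.** A *locally finite subdivision* of a convex set $P$ into polytopes $\{Q_i\}$ means: (i) $\bigcup_iQ_i=P$; (ii) any two $Q_i,Q_j$ meet in a common face of both (possibly empty); (iii) every bounded set meets only finitely many $Q_i$.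

The question, a conjecture whose source is Allen Knutson, Mario Sanchez, Melissa Sherman-Bennett, "Permutahedra, Lusztig varieties, degenerations, and subdivisions", arXiv:2607.02701 (2026), is whether $\Phi_T(G/B)$ has a locally finite subdivision into the polytopes $\Phi_T(X_w^{wc})$ with $wc$ length-additive, for every regular dominant integral $\lambda$. The answer is yes, and integrality is not needed.

**Theorem A.** Let $G,T,W$ be as above, $c$ any Coxeter element, $\lambda$ any regular dominant weight. The polytopes $Q_w=\operatorname{conv}\{x\lambda:w\le x\le wc\}$, with $w\in W$ and $\ell(wc)=\ell(w)+\ell(c)$, form a locally finite subdivision of $P=\operatorname{conv}(W\lambda)$: (i), (ii), (iii) hold.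

Write $\operatorname{conv}[x,y]$ for the hull of the weights of $[x,y]$, and $V=\bigoplus\mathbb R\alpha_i$.

**Theorem B.**

1. *(Generality.)* Theorem A holds for all real $\lambda$ with all $\langle\lambda,\alpha_i^\vee\rangle>0$. It also holds for an arbitrary finite-rank Coxeter group $W$ acting by its canonical geometric representation, with $P=\operatorname{conv}\{x\lambda-\lambda\}\subset V$.
2. *(Cells.)* The faces of $Q_w$ are exactly the $\operatorname{conv}[x,y]$ with $w\le x\le y\le wc$ (together with $\emptyset$), and $\dim\operatorname{conv}[x,y]=\ell(y)-\ell(x)$. Hence the face poset of the subdivision is the set of intervals contained in some $[w,wc]$ with $wc$ length-additive, ordered by inclusion (together with $\emptyset$). It does not depend on $\lambda$. For length-additive $wc,w'c$ the set $[w,wc]\cap[w',w'c]$ is empty or a Bruhat interval, and $Q_w\cap Q_{w'}$ is its convex hull.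
3. *(Boundary.)* The cell $\operatorname{conv}[x,y]$ lies in $\partial P$ iff $x^{-1}y$ lies in a proper standard parabolic subgroup.
4. *(Edges.)* For arbitrary $u\le v$ in $W$, every edge of $\operatorname{conv}\{z\lambda:u\le z\le v\}$ is a Bruhat cover.
5. *(Converse.)* If $c\in W$ is any element for which $\{\operatorname{conv}[w,wc]:wc\text{ length-additive}\}$ covers $P$, then every simple reflection is $\le c$, so $\ell(c)\ge n$. If moreover $\ell(c)\le n$ (for example if $\dim X_e^c=\dim Q_e$, the toric case), then $c$ is a Coxeter element. So the Coxeter elements are exactly the elements of minimal length with this property.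
6. *(The torus convention is needed.)* For $\widehat{SL_2}$ without loop rotation the images of the cells overlap.

Sections 3–8 prove Theorem A, and Section 9 proves Theorem B.

## 3. Weight differences, roots, and local finiteness

The purpose of this section is to put everything in a vector space that depends only on the Cartan matrix, to collect the formulas for differences of weights, and to get (iii).

**Translation by $-\lambda$.** Let $a_{ij}=\langle\alpha_j,\alpha_i^\vee\rangle$ and number the generators so that $c=s_1s_2\cdots s_n$. Put $p_x:=x\lambda-\lambda$. Then $p_e=0$ and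
$$p_{s_ix}=s_i(p_x+\lambda)-\lambda=s_ip_x-\lambda_i\alpha_i ,$$
so $p_x\in V$, and $p_x$ depends only on $A=(a_{ij})$ and $(\lambda_i)$. From now on everything is translated by $-\lambda$: $P=\operatorname{conv}\{p_x\}\subset V$ and $\operatorname{conv}[x,y]=\operatorname{conv}\{p_z:z\in[x,y]\}$.

**A larger space.** Let $\tilde V=V\oplus\bigoplus\mathbb R\omega_i$ with functionals $\langle\omega_j,\alpha_i^\vee\rangle=\delta_{ij}$, $\langle\alpha_j,\alpha_i^\vee\rangle=a_{ij}$, and $s_i\mu=\mu-\langle\mu,\alpha_i^\vee\rangle\alpha_i$. This is a representation of $W$. Clearly $s_i^2=1$. If $m_{ij}<\infty$, then $a_{ij}a_{ji}<4$, so the matrix $\begin{pmatrix}2&a_{ij}\\a_{ji}&2\end{pmatrix}$ is invertible and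
$$\tilde V=\langle\alpha_i,\alpha_j\rangle\oplus(\ker\alpha_i^\vee\cap\ker\alpha_j^\vee).$$
On the second summand $s_i,s_j$ are trivial. On the first, $s_is_j$ has determinant $1$ and trace $a_{ij}a_{ji}-2\in\{-2,-1,0,1\}$, with $s_is_j=-1$ in the first case ($a_{ij}=a_{ji}=0$). So its order is $2,3,4,6$, which is $m_{ij}$. Replace $\lambda$ by $\sum\lambda_i\omega_i\in\tilde V$: the recursion shows that the $p_x$ are unchanged. The gain is that **the $\alpha_i^\vee$ are linearly independent functionals on $\tilde V$**, which may fail on $V$ (for $\widehat{SL_2}$ both vanish on $\alpha_r+\alpha_s$). It will matter in Lemma 4.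

"Root" means real root. $T_W$ is the set of reflections of $W$. We use these textbook facts.

* (F1) Each root is positive or negative. Positive roots $\beta$ correspond bijectively to reflections $s_\beta$, $s_\beta\mu=\mu-\langle\mu,\beta^\vee\rangle\beta$. For $\beta>0$ the coroot $\beta^\vee$ is a nonnegative combination of the $\alpha_i^\vee$, so $\langle\lambda,\beta^\vee\rangle>0$. Also $(x\beta)^\vee=x\beta^\vee$. Distinct positive roots are not proportional.
* (F2) For $\beta>0$: $xs_\beta>x\iff x\beta>0$, and $s_\beta x>x\iff x^{-1}\beta>0$.
* (F3) Let $h\in V^*$ with $h(\alpha_i)=1$ for all $i$. Then $h(\beta)\ge1$ for all roots $\beta>0$.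

From Bruhat order we use that intervals are finite, that $x\lessdot y$ (a cover) iff $x<y$, $\ell(y)=\ell(x)+1$, in which case $x^{-1}y\in T_W$, and that all maximal chains of $[x,y]$ have $\ell(y)-\ell(x)$ steps.

**Differences.** For $\beta,\delta>0$, from $xs_\beta\lambda-x\lambda=x(s_\beta\lambda-\lambda)$ and $s_\delta x\lambda-x\lambda=-\langle x\lambda,\delta^\vee\rangle\delta$,
$$p_{xs_\beta}-p_x=-\langle\lambda,\beta^\vee\rangle\,x\beta,\qquad p_{s_\delta x}-p_x=-\langle\lambda,(x^{-1}\delta)^\vee\rangle\,\delta .\tag{1}$$
For a reduced word $y=s_{i_1}\cdots s_{i_k}$, adding up the first formula along its prefixes gives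
$$p_y=-\sum_{j=1}^k\lambda_{i_j}\,s_{i_1}\cdots s_{i_{j-1}}\alpha_{i_j},\tag{2}$$
where all the roots on the right are positive by (F2). Also
$$p_z-p_x=x\,p_{x^{-1}z}.\tag{3}$$
Let $C=\operatorname{cone}(\alpha_1,\dots,\alpha_n)$.

* (P1) By (2) and (3), $p_z-p_x\in-xC$, and it is nonzero for $z\ne x$. So $P\subset p_x-xC$, and the functional $k_x:=h\circ x^{-1}$ satisfies $k_x(p_z-p_x)=h(p_{x^{-1}z})<0$ for $z\ne x$: it has its unique maximum over $\{p_z\}_{z\in W}$ at $p_x$. Hence each $p_x$ is an extreme point of $P$, and the $p_x$ are distinct.
* (P2) If $x<y$, then $-h(p_x)<-h(p_y)$. It suffices to take $y=s_\delta x>x$ with $\delta>0$. Then $x^{-1}\delta>0$ by (F2), and by (1) $p_y-p_x$ is a negative multiple of $\delta$.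
* (P3) $-h(p_x)\ge\ell(x)\min_i\lambda_i$, by (2) and (F3).

$P$ has nonempty interior in $V$, since it contains $0=p_e$ and $p_{s_i}=-\lambda_i\alpha_i$ for all $i$.

**Proof of (iii).** By (P2), $Q_w\subset\{-h\ge-h(p_w)\}$. On a bounded set $-h$ is bounded above. By (P3) only finitely many $w$ have $-h(p_w)$ below a given bound. $\square$

## 4. Slopes of roots give reflection orders

To find the faces of $Q_w$ we must maximize linear functionals over Bruhat intervals. The simplex method would move along edges of the polytope, but we do not know the edges. What we know are the covers, and a cover need not be an edge: in the hexagon of Section 1, $r\lessdot sr$, but the segment from $(1,0)$ to $(1,2)$ is a diagonal. So it must be shown that moving along covers is enough to reach the maximum. The tool is a total order on reflections, produced from the functional itself.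

**Definition.** A *reflection order* (in Dyer's sense) is a total order $\prec$ on $T_W$ such that for every dihedral reflection subgroup $W'$ with canonical generators $r,s$, the order on $T_W\cap W'$ is $r\prec rsr\prec rsrsr\prec\cdots\prec srs\prec s$ or the reverse.

For $SL_3$ the condition says $r\prec rsr\prec s$ or the reverse. If $W'$ is infinite, all of $r,rsr,rsrsr,\dots$ come before all of $\dots,srs,s$ (or the reverse).

**Definition.** $f\in V^*$ is *generic* if $f(\beta)\ne0$ for all roots $\beta$ and $f(\beta)h(\gamma)\ne f(\gamma)h(\beta)$ for all distinct positive roots $\beta,\gamma$. The *slope* of a positive root $\beta$ is $f(\beta)/h(\beta)$.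

By (F1), $h(\gamma)\beta-h(\beta)\gamma\neq0$, so the definition excludes countably many proper hyperplanes, and generic $f$ are dense. For generic $f$, distinct positive roots have distinct slopes, so slopes order $T_W$.

*Example.* For $\widehat{SL_2}$ the roots of $r,rsr,rsrsr,\dots$ are $(k+1)\alpha_r+k\alpha_s$, $k\ge0$, with slope $\frac{(k+1)f(\alpha_r)+kf(\alpha_s)}{2k+1}$. If $f(\alpha_r)<f(\alpha_s)$, these increase to the limit $\frac{f(\alpha_r)+f(\alpha_s)}2$. By symmetry the slopes of $s,srs,\dots$ decrease to the same limit.

**Lemma 1.** For generic $f$ the slope order is a reflection order.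

*Proof.* Let $W'$ be a dihedral reflection subgroup with canonical generators $r,s$. Let $\alpha,\beta>0$ be their roots and $m\le\infty$ the order of $rs$. By Dyer (*Reflection subgroups of Coxeter systems*, J. Algebra 135 (1990)), $(W',\{r,s\})$ is a Coxeter system with reflection set $T_W\cap W'$, and for $x\in W'$ the inversions of $x$ lying in $W'$ are its inversions in $(W',\{r,s\})$.

**Step 1: two sequences of roots.** *We list the positive roots of $W'$ from both ends.* Let $x_k=rsr\cdots$ ($k$ letters), let $q_k$ be its $k$-th letter, $\theta_k\in\{\alpha,\beta\}$ the root of $q_k$, and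
$$\gamma_k=x_{k-1}\theta_k,\qquad 1\le k\le m,\ k<\infty .$$
As $q_k$ is not an inversion of $x_{k-1}$ in $W'$, it is not one in $W$, so $\gamma_k>0$ by (F2). The reflection of $\gamma_k$ is $x_{k-1}q_kx_{k-1}^{-1}$, so $\gamma_1,\gamma_2,\gamma_3,\dots$ are the roots of $r,rsr,rsrsr,\dots$. Define $\delta_k$ in the same way with $r,s$ exchanged; thus $\gamma_1=\alpha$, $\delta_1=\beta$.

**Step 2: each sequence is monotone.** *We show that each root of the sequence is a positive multiple of the sum of its neighbors.* Let $1<k<m$ and $\theta'=\theta_{k-1}=\theta_{k+1}$. As $x_{k-1}=x_{k-2}q_{k-1}$, we have $x_{k-1}\theta'=-x_{k-2}\theta_{k-1}=-\gamma_{k-1}$. Also $\gamma_{k+1}=x_{k-1}q_k\theta'=x_{k-1}(\theta'-\langle\theta',\theta_k^\vee\rangle\theta_k)$. Hence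
$$\gamma_{k-1}+\gamma_{k+1}=-\langle\theta',\theta_k^\vee\rangle\,\gamma_k .\tag{4}$$
Applying $h$, which is positive on positive roots, shows that the coefficient is positive. So the slope of $\gamma_k$ is a weighted mean of the slopes of $\gamma_{k-1}$ and $\gamma_{k+1}$ with positive weights. Those two roots are distinct, so their slopes are distinct, and the slope of $\gamma_k$ lies strictly between. Hence the slopes of $(\gamma_k)$ are strictly monotone; likewise those of $(\delta_k)$.

**Step 3: $m<\infty$.** Then $\gamma_1,\dots,\gamma_m$ are all the positive roots of $W'$, with $\gamma_m=\beta$, and we are done.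

**Step 4: $m=\infty$, the two directions.** *We show that one sequence rises and the other falls.* Replacing $f$ by $-f$ reverses the order, so assume the slopes of $\gamma_k$ increase. Relation (4) for $k=2$, for $\gamma$ and for $\delta$, gives $-\langle\alpha,\beta^\vee\rangle>0$ and $-\langle\beta,\alpha^\vee\rangle>0$. So $\gamma_2=r\beta=\beta-\langle\beta,\alpha^\vee\rangle\alpha$ is a positive combination of $\alpha,\beta$, and its slope is strictly between theirs. As slope$(\alpha)<$ slope$(\gamma_2)$, we get slope$(\alpha)<$ slope$(\beta)$. Then $\delta_2=s\alpha=\alpha-\langle\alpha,\beta^\vee\rangle\beta$ has smaller slope than $\beta=\delta_1$, so the slopes of $\delta_k$ decrease.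

**Step 5: $m=\infty$, every $\gamma_i$ lies below every $\delta_j$.** On $\operatorname{span}(\alpha,\beta)$ let
$$\omega(a,b)=h(a)f(b)-h(b)f(a).$$
It is alternating on a plane. For $h(a),h(b)>0$, $\omega(a,b)>0$ iff slope$(a)<$ slope$(b)$. As $r$ and $s$ have determinant $-1$ on the plane, $\omega(ra,rb)=\omega(sa,sb)=-\omega(a,b)$. By the definitions, $r\delta_k=\gamma_{k+1}$ and $s\gamma_k=\delta_{k+1}$. I claim that $\omega(\gamma_i,\delta_j)>0$ for all $i,j\ge1$.

* $i=1$: since $r\delta_j-\delta_j\in\mathbb R\alpha$, $\omega(\alpha,\delta_j)=\omega(\alpha,r\delta_j)=\omega(\gamma_1,\gamma_{j+1})>0$.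
* $i=2$: $\omega(\gamma_2,\delta_j)=\omega(r\delta_1,\delta_j)=-\omega(\delta_1,r\delta_j)=\omega(\gamma_{j+1},\beta)$. Since $s\gamma_{j+1}-\gamma_{j+1}\in\mathbb R\beta$, this equals $\omega(s\gamma_{j+1},\beta)=\omega(\delta_{j+2},\delta_1)>0$, because the slopes of the $\delta$'s decrease.
* $i\ge3$: $\gamma_i=rs\gamma_{i-2}$, so $\omega(\gamma_i,\delta_j)=\omega(\gamma_{i-2},sr\delta_j)=\omega(\gamma_{i-2},\delta_{j+2})>0$ by induction.

So the order on $T_W\cap W'$ is $r\prec rsr\prec\cdots\prec srs\prec s$. $\square$

What makes reflection orders useful is the following theorem, which we quote.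

**Theorem (Dyer,** *Hecke algebras and shellings of Bruhat intervals*, Compositio Math. 89 (1993)**).** For a reflection order and $u\le v$ in a Coxeter group there is exactly one maximal chain $u=x_0\lessdot\cdots\lessdot x_k=v$ whose labels $x_{i-1}^{-1}x_i$ increase.

Inversion $x\mapsto x^{-1}$ is an automorphism of Bruhat order. Applying the theorem to $[u^{-1},v^{-1}]$, we get the same statement for the labels $x_ix_{i-1}^{-1}$ (the label $x_{i-1}x_i^{-1}$ of the inverted chain is a reflection, so it equals its inverse). These left labels are the ones we use.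

## 5. On a Bruhat interval every local maximum is global

**Lemma 2.** Let $u\le v$, $f\in V^*$, $x\in[u,v]$. Suppose $f(p_z)\le f(p_x)$ for every $z\in[u,v]$ that covers or is covered by $x$. Then $f(p_x)=\max_{y\in[u,v]}f(p_y)$.

*Proof.* **Step 1: generic $f$.** *We show that the element satisfying the hypothesis is unique.* For a cover $a\lessdot s_\delta a$ ($\delta>0$), (F2) and (1) show that $p_{s_\delta a}-p_a$ is a negative multiple of $\delta$, so
$$f(p_{s_\delta a})>f(p_a)\iff f(\delta)<0\iff \text{the label has negative slope}.$$
Consider the increasing chain from $u$ to $x$. If it is not empty, its last step goes up to $x$, and $f$ does not drop there by hypothesis, so the last label has negative slope ($f(\delta)\ne0$ by genericity). As labels increase, all slopes on this chain are negative. Similarly the first label of the increasing chain from $x$ to $v$ has positive slope, hence all slopes on it are positive. So the concatenation is an increasing chain from $u$ to $v$, that is, *the* unique one, and $x$ is the element of it at which the sign of the slope changes. This determines $x$. A global maximum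 exists, because $[u,v]$ is finite, and it satisfies the hypothesis. So $x$ is the global maximum.

**Step 2: arbitrary $f$.** *We perturb so that $x$ stays a local maximum.* Let $\varepsilon>0$. By (P1), $x$ is a strict local maximum for $f+\varepsilon k_x$, hence a local maximum for all generic $f'$ close enough to $f+\varepsilon k_x$. By Step 1, $f'(p_x)\ge f'(p_y)$ for all $y\in[u,v]$. Let $f'\to f+\varepsilon k_x$, then $\varepsilon\to0$. $\square$

**Lemma 3.** Let $u\le v$. Every edge of $\operatorname{conv}\{p_z:z\in[u,v]\}$ joins $p_x,p_y$ with $x,y$ in a cover relation.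

*Proof.* Let $E=[p_x,p_y]$ be an edge and let $g$ be a functional that is maximal on the polytope exactly along $E$. Choose $k\in V^*$ with $k(p_y)>k(p_x)$, and let $f=g+\varepsilon k$ with $\varepsilon>0$ so small that $f(p_z)<f(p_x)$ for each of the finitely many $z\in[u,v]$ with $g(p_z)<g(p_x)$. Since $f(p_y)>f(p_x)$, $x$ is not an $f$-maximum. By Lemma 2 some $z\in[u,v]$ in a cover relation with $x$ has $f(p_z)>f(p_x)$. By the choice of $\varepsilon$, $g(p_z)=g(p_x)$, so $p_z\in E$. By (P1), $p_z$ is an extreme point of $P$, so it is an end of $E$, and $z\ne x$. Thus $z=y$. $\square$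

## 6. Rank equals dimension: the faces of $Q_w$

So far $u\le v$ were arbitrary. Now the Coxeter element enters. Fix $w$ with $wc$ length-additive; then $w\le wc$ and $\ell(wc)-\ell(w)=n$.

For a general interval of length $k$ the polytope may have dimension smaller than $k$; the interval $[e,rsr]$ in the hexagon has length $3$ and dimension $2$. Inside $[w,wc]$ this does not happen.

**Lemma 4.** Let $[x,y]\subset[w,wc]$ and $k=\ell(y)-\ell(x)$. For any maximal chain $x=x_0\lessdot\cdots\lessdot x_k=y$ the vectors $p_{x_i}-p_{x_{i-1}}$ are linearly independent. The affine hull of $\{p_z:z\in[x,y]\}$ is $p_x+(yx^{-1}-1)\tilde V$, of dimension $k$. In particular $\dim Q_w=n$.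

*Proof.* **Step 1: $(c-1)\tilde V=V$.** *This is where it matters that every generator occurs exactly once.* Telescoping,
$$(c-1)\mu=\sum_is_1\cdots s_{i-1}(s_i\mu-\mu)=-\sum_i\langle\mu,\alpha_i^\vee\rangle\,s_1\cdots s_{i-1}\alpha_i .$$
As $s_1\cdots s_{i-1}\alpha_i\in\alpha_i+\operatorname{span}(\alpha_1,\dots,\alpha_{i-1})$, these $n$ vectors form a basis of $V$. The $\alpha_i^\vee$ are independent on $\tilde V$, so the coefficients take all values. Working in $V$ only, this step would fail: for $\widehat{SL_2}$ the vector $\alpha_r+\alpha_s$ is fixed by $c$, so $(c-1)V\ne V$.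

**Step 2: chains give bases.** *We prove independence along a maximal chain of the whole interval.* Extend the given chain to a maximal chain of $[w,wc]$, renamed $w=x_0\lessdot\cdots\lessdot x_n=wc$, with $t_i=x_{i-1}^{-1}x_i=s_{\beta_i}$, $\beta_i>0$. Then $c=t_1\cdots t_n$, so telescoping again, $V=(c-1)\tilde V\subset\operatorname{span}(\beta_1,\dots,\beta_n)$, and the $\beta_i$ form a basis of $V$. Put
$$e_i=x_{i-1}\beta_i=w\,t_1\cdots t_{i-1}\beta_i .$$
Since $t_1\cdots t_{i-1}\beta_i\in\beta_i+\operatorname{span}(\beta_1,\dots,\beta_{i-1})$, the $e_i$ form a basis too. By (1), $p_{x_i}-p_{x_{i-1}}=-\langle\lambda,\beta_i^\vee\rangle e_i$ is a nonzero multiple of $e_i$. This gives independence for the whole chain, hence for its part between $x$ and $y$.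

**Step 3: the span does not depend on the chain.** *We identify it with $(g-1)\tilde V$, $g=yx^{-1}$.* We have $x_i=s_{(i)}x_{i-1}$, where $s_{(i)}=x_{i-1}t_ix_{i-1}^{-1}$ is the reflection in $\pm e_i$. So $g$ is the product of the $k$ reflections $s_{(i)}$ belonging to the part of the chain between $x$ and $y$, and $(g-1)\tilde V$ is contained in the $k$-dimensional span of these $e_i$. Moreover
$$wcw^{-1}=x_nx_0^{-1}=s_{(n)}\cdots s_{(1)}=agb$$
with $a,b$ products of $n-k$ reflections in total. A product of $m$ reflections minus $1$ has rank $\le m$. From
$$agb-1=ag(b-1)+a(g-1)+(a-1)$$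
and $\operatorname{rk}(wcw^{-1}-1)=\operatorname{rk}(c-1)=n$ we get $n\le(n-k)+\operatorname{rk}(g-1)$. So $\operatorname{rk}(g-1)=k$, and $(g-1)\tilde V$ equals the span of these $e_i$.

**Step 4: the affine hull.** Step 3 holds for *every* maximal chain of $[x,y]$. For $z\in[x,y]$ choose one through $z$: then $p_z-p_x\in(g-1)\tilde V$. Conversely, the differences along one chain already span $(g-1)\tilde V$. $\square$

**Lemma 5.** Let $[x,y]\subset[w,wc]$, $k=\ell(y)-\ell(x)$, $R=\operatorname{conv}[x,y]$.

(a) Every $d$-dimensional face $F$ of $R$ has vertex set $\{p_z:z\in[x',y']\}$ for a subinterval $[x',y']\subset[x,y]$ with $\ell(y')-\ell(x')=d$.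

(b) Every subinterval of $[x,y]$ of length $k-1$ arises in this way from a facet of $R$.

*Proof of (a).* **Step 1: a top and a bottom vertex.** By (P1) the vertices of $F$ are the $p_z$, $z\in[x,y]$, that lie in $F$. Edges of $F$ are edges of $R$, so they are covers by Lemma 3, and $-h$ strictly increases upward along them by (P2). The face of $F$ on which $-h$ is maximal contains no edge, as $h$ would be constant on it, so it is one vertex $p_{y'}$. Likewise the minimum is attained at one vertex $p_{x'}$.

**Step 2: $d\le\ell(y')-\ell(x')$.** From each vertex $p_z$ of $F$ there is a $(-h)$-increasing edge path in $F$ to $p_{y'}$ and a decreasing one to $p_{x'}$. These paths consist of covers, so $x'\le z\le y'$. Hence $F\subset\operatorname{conv}[x',y']$, and Lemma 4 gives the inequality.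

**Step 3: equality.** An increasing edge path in $F$ from $p_{x'}$ to $p_{y'}$ is a maximal chain of $[x',y']$. By Lemma 4 its $\ell(y')-\ell(x')$ steps are independent, and they are parallel to $F$. So $\ell(y')-\ell(x')\le d$. Hence equality holds, the affine hulls of $F$ and of $\operatorname{conv}[x',y']$ agree, and $F=R\cap\operatorname{aff}F\supset\operatorname{conv}[x',y']$. So $F=\operatorname{conv}[x',y']$, and its vertices are as claimed.

*Proof of (b).* A subinterval of length $k-1$ is $[x,y']$ with $y'\lessdot y$, or $[x',y]$ with $x\lessdot x'$.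

Consider $[x,y']$. Take a maximal chain of $[x,y]$ through $y'$. By Lemma 4 its last step is not in the span of the others, which is the direction space of $\operatorname{aff}\{p_z:z\in[x,y']\}$. So there is $f\in V^*$ constant on $\{p_z:z\in[x,y']\}$ with $f(p_y)<f(p_{y'})$. In $[x,y]$ the elements covered by $y'$ lie in $[x,y']$, where $f$ has the same value, and the only element covering $y'$ is $y$, where $f$ is smaller. By Lemma 2, $f$ is maximal over $[x,y]$ at $y'$. So $R\cap\{f=\max\}$ is a face containing $\operatorname{conv}[x,y']$ but not $p_y$: a proper face of dimension $\ge k-1$, that is, a facet. By (a) its vertex set is given by an interval of length $k-1$ that contains $[x,y']$, so by $[x,y']$ itself.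

For $[x',y]$ take $f$ constant on $\{p_z:z\in[x',y]\}$ with $f(p_x)<f(p_{x'})$. It exists because in a chain $x\lessdot x'\lessdot\cdots\lessdot y$ the first step is independent of the others. The elements of $[x,y]$ covering $x'$ lie in $[x',y]$, and the only one covered by $x'$ is $x$. Lemma 2 applies at $x'$, and the rest is as before. $\square$

So **the facets of $Q_w$ are exactly** $\operatorname{conv}[w,v]$ with $w\le v\lessdot wc$ and $\operatorname{conv}[u,wc]$ with $w\lessdot u\le wc$.

## 7. The neighbor across a facet

**Lemma 6.** Let $F$ be a facet of $Q_w$. Either $F\subset\partial P$, or $F$ is also a facet of $Q_{w'}$ for some $w'\ne w$ with $w'c$ length-additive, where $Q_w,Q_{w'}$ lie on opposite sides of $\operatorname{aff}F$. The second alternative can be chosen so that $(w,F)\mapsto(w',F)$ is an involution on the set of pairs (polytope, facet of it not contained in $\partial P$).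

*Proof.* **Step 1: a criterion for lying in the boundary.** *If $x\le y$ and $x^{-1}y\in W_J$ with $J=S\setminus\{s_i\}$, then $\operatorname{conv}[x,y]\subset\partial P$.* The projection $z\mapsto z^J$ to minimal representatives of $W/W_J$ preserves order (Björner–Brenti, *Combinatorics of Coxeter Groups*, Prop. 2.5.1). For $x\le z\le y$ this gives $x^J\le z^J\le y^J=x^J$, so $z\in xW_J$. Then by (3), $p_z-p_x=x\,p_{x^{-1}z}\in x\operatorname{span}(\alpha_j:j\ne i)$. By (P1), $P\subset p_x-xC$: the $x\alpha_i$-coordinate of $p-p_x$ is $\le0$ on $P$. It vanishes on $\operatorname{conv}[x,y]$, which therefore lies in a supporting hyperplane of $P$.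

**Step 2: inversions of $c$.** *We need to know when $s_\beta c$ loses a letter.* If $\beta>0$ and $c^{-1}\beta<0$, then $s_\beta=s_1\cdots s_{i-1}s_is_{i-1}\cdots s_1$ for some $i$, so $s_\beta c=s_1\cdots\widehat{s_i}\cdots s_n\in W_{S\setminus\{s_i\}}$.

**Step 3: facets $F=\operatorname{conv}[w,v]$, $v\lessdot wc$.** Write $v=wct$ with $t\in T_W$, and $t'=ctc^{-1}=s_\beta$, $\beta>0$. Then $v=wt'c$.

- If $c^{-1}\beta<0$, then $w^{-1}v=t'c\in W_{S\setminus\{s_i\}}$ for some $i$ by Step 2, and $F\subset\partial P$ by Step 1.
- If $\gamma:=c^{-1}\beta>0$, then $t=c^{-1}t'c=s_\gamma$. From $wcs_\gamma<wc$ and (F2), $w\beta=wc\gamma<0$, so $w':=wt'<w$. Since $w'c=v$,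
$$\ell(w')\ge\ell(w'c)-n=\ell(v)-n=\ell(w)-1 .$$
Hence $\ell(w')=\ell(w)-1$, so $w'\lessdot w$, and $w'c=v$ is length-additive. The interval $[w,v]\subset[w',w'c]$ has length $n-1$, so by Lemma 5(b) $F$ is a facet of $Q_{w'}$. Next, $v\gamma=wt'c\gamma=wt'\beta=-w\beta$, so (1) gives
$$p_{wc}-p_v=-\langle\lambda,\gamma^\vee\rangle\,v\gamma=+\langle\lambda,\gamma^\vee\rangle\,w\beta,\qquad p_{w'}-p_w=-\langle\lambda,\beta^\vee\rangle\,w\beta .$$
Here $p_v,p_w\in F$, and $p_{wc}\notin\operatorname{aff}F$ by Lemma 4. So $w\beta$ is not parallel to $F$, and $p_{wc}\in Q_w$, $p_{w'}\in Q_{w'}$ lie strictly on opposite sides of $\operatorname{aff}F$.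

**Step 4: facets $F=\operatorname{conv}[u,wc]$, $w\lessdot u$.** Write $u=wt'$, $t'=s_\beta$, $\beta>0$; then $w\beta>0$.

- If $c^{-1}\beta<0$, then $u^{-1}wc=t'c\in W_{S\setminus\{s_i\}}$ for some $i$, and $F\subset\partial P$.
- If $\gamma:=c^{-1}\beta>0$, then $uc=wt'c=wc\,s_\gamma$ and $wc\gamma=w\beta>0$, so $uc>wc$. Thus
$$\ell(u)+n\ge\ell(uc)\ge\ell(wc)+1=\ell(w)+n+1=\ell(u)+n .$$
So $uc$ is length-additive and $wc\lessdot uc$. Put $w'=u$: the interval $[u,wc]\subset[u,uc]$ has length $n-1$, and $F$ is a facet of $Q_{w'}$ by Lemma 5(b). By (1), $p_{uc}-p_{wc}=-\langle\lambda,\gamma^\vee\rangle\,w\beta$ and $p_w-p_u=+\langle\lambda,\beta^\vee\rangle\,w\beta$, with $p_{wc},p_u\in F$ and $p_w\notin\operatorname{aff}F$ by Lemma 4. So again the two polytopes lie on opposite sides.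

**Step 5: involution.** The interval $[a,b]$ with $F=\operatorname{conv}[a,b]$ is determined by $F$. If $F$ is a facet of $Q_w$, then $w=a$ (Step 3) or $wc=b$ (Step 4), so $w\in\{a,bc^{-1}\}$. In Step 3 the neighbor of $w=a$ is $w'=vc^{-1}=bc^{-1}$; in Step 4 the neighbor of $w=bc^{-1}$ is $w'=u=a$. So the construction exchanges the two elements. If $F\not\subset\partial P$, the second alternative holds for both pairs. $\square$

*Example.* For $\widehat{SL_2}$, $c=rs$, $w=e$: the facet $\operatorname{conv}[r,rs]$ has $\beta=\alpha_r$ and $c^{-1}\alpha_r=sr\alpha_r=-s\alpha_r<0$, so it is in $\partial P$. The facet $\operatorname{conv}[s,rs]$ has $\beta=\alpha_s$ and $c^{-1}\alpha_s=sr\alpha_s=2\alpha_r+3\alpha_s>0$, so the neighbor is $w'=s$. This is the chord $L_1$ of Section 1.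

## 8. Covering number one, and face-to-face

Let $Z$ be the union of all faces of dimension $\le n-2$ of all $Q_w$, $E$ the union of all facets of all $Q_w$, and $\Omega=\operatorname{int}P\setminus Z$. By (iii), $Z$ and $E$ are closed, and they have empty interior, being locally finite unions of polytopes of dimension less than $n$.

**Lemma 7.** For every open convex $U\subset\operatorname{int}P$, the set $U\setminus Z$ is connected.

*Proof.* Let $p,q\in U\setminus Z$ and let $D\subset U$ be a small closed ball. Only finitely many faces of dimension $\le n-2$ meet the compact set $\operatorname{conv}(\{p,q\}\cup D)\subset U$. Let $H$ be one of them. If $[p,m]$ meets $H$, it does so at a point different from $p$, since $p\notin H$. Hence $m$ lies in the affine hull of $H\cup\{p\}$, of dimension $\le n-1$. The same holds for $q$. So a point $m\in D$ outside finitely many proper affine subspaces gives a path $p\to m\to q$ in $U\setminus Z$. $\square$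

**Step 1: the covering number is constant.** For $q\in\Omega\setminus E$ let $N(q)=\#\{w:q\in Q_w\}$, which is finite by (iii). Let $p\in\Omega$ and let $B$ be a ball around $p$ contained in $\operatorname{int}P\setminus Z$, meeting only the finitely many $Q_w$ that contain $p$, and only those of their facets that contain $p$. For each $Q_w\ni p$, as $p\notin Z$, either $p\in\operatorname{int}Q_w$, or $p$ is in the relative interior of a unique facet $F$ of $Q_w$. After shrinking $B$, in the first case $Q_w\cap B=B$. In the second, $Q_w\cap B$ is a half ball and $B\cap\operatorname{aff}F\subset F\subset E$. In the second case $F\not\subset\partial P$, because $p\in\operatorname{int}P$. By Lemma 6, $w$ has a partner $w'$ for which $F$ is again the facet with $p$ in its relative interior, and $Q_{w'}\cap B$ is the complementary half ball. Since the pairing is an involution, the half balls come in complementary pairs, and each point of $B\setminus E$ is in exactly one half of each pair. So $N$ is constant on $B\setminus E$, which is nonempty. Hence near each point of $\Omega$ the function $N$ has one value off $E$, and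 this value is a locally constant function on $\Omega$. Lemma 7 with $U=\operatorname{int}P$ says that $\Omega$ is connected, so $N$ is constant on $\Omega\setminus E$.

**Step 2: $N=1$.** *We look near $p_e=0$.* For $w\ne e$, $Q_w\subset\{-h\ge\min_i\lambda_i\}$ by (P2) and (P3). So points near $0$ can lie only in $Q_e$, and $e\cdot c$ is length-additive. As $s_i\le c$ for all $i$,
$$Q_e\supset\operatorname{conv}(0,-\lambda_1\alpha_1,\dots,-\lambda_n\alpha_n),$$
which contains all points of $-C$ near $0$, hence by (P1) all points of $P$ near $0$. There are points of $\Omega\setminus E$ arbitrarily near $0$, since $0\in P\subset\overline{\operatorname{int}P}$ and $Z\cup E$ is closed with empty interior. So $N\equiv1$.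

**Step 3: disjoint interiors, and (i).** If $\operatorname{int}Q_w\cap\operatorname{int}Q_{w'}\ne\emptyset$ with $w\neq w'$, this open subset of $\operatorname{int}P$ contains a point of $\Omega\setminus E$, where $N\ge2$: a contradiction. So interiors are pairwise disjoint. Next, $\bigcup Q_w$ contains $\Omega\setminus E$, which is dense in $\operatorname{int}P$, and it is closed by (iii). So it contains $\overline{\operatorname{int}P}\supset P$. Since each $Q_w\subset P$, we get $\bigcup Q_w=P$. This is (i).

**Step 4: around a point, cells are linked through facets.** Let $p\in P$ and let $S_p$ be the finite set of cells $Q_w$ that contain $p$. Choose an open ball $B$ centered at $p$, meeting only members of $S_p$ and only those faces of members of $S_p$ that contain $p$. Let $\sim$ be the equivalence relation on $S_p$ generated by "sharing a common facet that contains $p$".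

*Claim: there is only one class.* Suppose not. Let $C_1$ be the union of the cells of one class and $C_2$ the union of the others. Both are closed, and by (i) they cover $U:=B\cap\operatorname{int}P$, which is open and convex. Both meet $U\setminus Z$: for $Q\in S_p$ the set $\operatorname{int}Q\cap B$ is open, nonempty and contained in $\operatorname{int}P$, and $Z$ has empty interior. As $U\setminus Z$ is connected by Lemma 7, $C_1$ and $C_2$ meet in it: there is $p'\in U\setminus Z$ with $p'\in Q\cap Q''$, $Q\not\sim Q''$. Each cell is the closure of its interior and interiors are disjoint, so $p'\notin\operatorname{int}Q$. As $p'\notin Z$, $p'$ is in the relative interior of a facet $G$ of $Q$, and $G\not\subset\partial P$ because $p'\in\operatorname{int}P$. By Lemma 6, $G$ is a facet of some $Q^*$ on the other side, and $Q\cup Q^*$ is a neighborhood of $p'$. Points of $\operatorname{int}Q''$ near $p'$ form a nonempty open subset of $Q\cup Q^*$, so they meet $\operatorname{int}Q$ or $\operatorname{int}Q^*$. By disjointness of interiors and $Q''\ne Q$, we get $Q''=Q^*$. Finally $G$ is a face of $Q\in S_p$ that meets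 $B$, so $p\in G$. Hence $Q\sim Q''$, a contradiction.

**Step 5: (ii).** If two cells share a facet $G\ni p$, the smallest face containing $p$ is the same in both, namely the smallest face of $G$ containing $p$. By Step 4 the smallest face containing $p$ is one and the same polytope $F_p$ for *all* cells in $S_p$. Now let $Q_w\cap Q_{w'}\ne\emptyset$ and take $p$ in its relative interior. A face of $Q_w$ that contains a relative interior point of the convex set $Q_w\cap Q_{w'}\subset Q_w$ contains the whole set. So $Q_w\cap Q_{w'}\subset F_p$. Conversely $F_p$ is a face of both. Hence $Q_w\cap Q_{w'}=F_p$ is a common face. Together with (iii) from Section 3, **Theorem A is proved.** $\blacksquare$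

## 9. General Coxeter groups, the cell poset, the boundary, and the converse

We prove Theorem B, part by part.

**Part 1 (generality).** *We check that the proof used only (F1)–(F3).* Integrality of $\lambda$ was never used. For a finite-rank Coxeter group take $a_{ij}=2B(\alpha_i,\alpha_j)$, with $B$ the canonical form: $B(\alpha_i,\alpha_j)=-\cos(\pi/m_{ij})$, and $-1$ if $m_{ij}=\infty$. The construction of $\tilde V$ is valid, since for $m_{ij}<\infty$, $i\neq j$, the minor $4-4\cos^2(\pi/m_{ij})$ is nonzero and $s_is_j$ has order $m_{ij}$ on $\langle\alpha_i,\alpha_j\rangle$. (F2) and the statements of (F1) about roots are standard; distinct positive roots are not proportional because $B(\beta,\beta)=1$ for every root.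

*Coroots.* On functionals, $s_i\alpha_j^\vee=\alpha_j^\vee-a_{ji}\alpha_i^\vee$, while $s_i\alpha_j=\alpha_j-a_{ij}\alpha_i$. As $A$ is symmetric and the $\alpha_i^\vee$ are independent on $\tilde V$, $\alpha_i\mapsto\alpha_i^\vee$ is a $W$-equivariant isomorphism of $V$ onto the span of the coroots. So if $\beta=\sum b_j\alpha_j$, then $\beta^\vee=\sum b_j\alpha_j^\vee$, and positivity of coroots follows.

*(F3).* We induct on $\ell(s_\beta)$. Simple roots have $h=1$. Let $\beta=\sum b_j\alpha_j>0$ be not simple. From $B(\beta,\beta)=1>0$ and $b_j\ge0$ there is $i$ with $B(\beta,\alpha_i)>0$, i.e. $\langle\beta,\alpha_i^\vee\rangle>0$. As $\beta\ne\alpha_i$, $s_i\beta>0$, and $h(s_i\beta)=h(\beta)-\langle\beta,\alpha_i^\vee\rangle<h(\beta)$. It remains to see that $\ell(s_{s_i\beta})<\ell(s_\beta)$, where $s_{s_i\beta}=s_is_\beta s_i$. The root $s_\beta\alpha_i=\alpha_i-2B(\alpha_i,\beta)\beta$ has a negative coordinate, because $\beta$ has a positive coordinate at some $j\ne i$. So $s_\beta\alpha_i<0$ and $\ell(s_\beta s_i)=\ell(s_\beta)-1$. Moreover $s_\beta\alpha_i\ne-\alpha_i$, as otherwise $\beta$ would be proportional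 to $\alpha_i$. So $(s_\beta s_i)^{-1}\alpha_i=s_is_\beta\alpha_i<0$, and $\ell(s_is_\beta s_i)=\ell(s_\beta)-2$. By induction $h(\beta)>h(s_i\beta)\ge1$.

Sections 3–8 used only (F1)–(F3), general facts on Coxeter groups, and the cited theorems of Dyer and Björner–Brenti, which concern Coxeter groups. $\square$

**Part 2 (cells).** By Lemma 5(a) with $R=Q_w$, every nonempty face of $Q_w$ is $\operatorname{conv}[x,y]$ with $[x,y]\subset[w,wc]$ and $\dim=\ell(y)-\ell(x)$. Conversely, given $[x,y]\subset[w,wc]$, shrink $[w,wc]$ to $[x,y]$ through intervals, each of length one less than the one before, and apply Lemma 5(b) at each stage. As a face of a face is a face, $\operatorname{conv}[x,y]$ is a face of $Q_w$. All $p_z$ are distinct and extreme in $P$, so $p_z\in\operatorname{conv}[x,y]$ iff $z\in[x,y]$. Hence inclusion of cells is inclusion of intervals, and the face poset is as stated, independently of $\lambda$. By (ii), $Q_w\cap Q_{w'}$ is empty or a common face. Its vertices are the $p_z$ with $z\in[w,wc]\cap[w',w'c]$. By Lemma 5(a) this set is empty or an interval, and $Q_w\cap Q_{w'}$ is its hull. $\square$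

**Part 3 (boundary).** "If" is Step 1 in the proof of Lemma 6 (a proper standard parabolic subgroup is contained in some $W_{S\setminus\{s_i\}}$). Conversely let $\operatorname{conv}[x,y]\subset\partial P$. Take $f\ne0$ in $V^*$ supporting $P$ at a relative interior point of $\operatorname{conv}[x,y]$. Then $f$ is constant on $\operatorname{conv}[x,y]$, so $f(p_z)=\max_Pf$ for all $z\in[x,y]$. From $p_{xs_i}-p_x=-\lambda_ix\alpha_i$ we get $f(x\alpha_i)\ge0$ for all $i$. The set $J=\{s_i:f(x\alpha_i)=0\}$ is a proper subset of $S$, as $f\ne0$ and the $x\alpha_i$ form a basis. Write $p_{x^{-1}y}=-\sum b_i\alpha_i$ with $b_i\ge0$. By (3),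
$$0=f(p_y-p_x)=-\sum b_if(x\alpha_i),$$
so $b_i=0$ for $s_i\notin J$: $p_{x^{-1}y}\in\operatorname{span}\alpha_J$, the span of the $\alpha_j$ with $s_j\in J$. Take a reduced word $x^{-1}y=s_{i_1}\cdots s_{i_k}$. In (2) all terms are positive multiples of positive roots with the same sign in front, so each of these roots lies in $\operatorname{span}\alpha_J$. If $s_{i_1},\dots,s_{i_{j-1}}\in J$, then the $j$-th root is in $\alpha_{i_j}+\operatorname{span}\alpha_J$, so $s_{i_j}\in J$. By induction (starting with the root $\alpha_{i_1}$) all letters are in $J$, and $x^{-1}y\in W_J$. $\square$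

**Part 4 (edges).** This is Lemma 3. $\square$

**Part 5 (converse).** Let $c$ be any element whose cells $\operatorname{conv}[w,wc]$ ($wc$ length-additive) cover $P$. For $w\ne e$ all points of $\operatorname{conv}[w,wc]$ satisfy $-h\ge\min_i\lambda_i$ by (P2) and (P3), so points of $P$ near $p_e=0$ must be in $\operatorname{conv}[e,c]$.

*The segment $[p_e,p_{s_i}]$ equals $P\cap(-\mathbb R_{\ge0}\alpha_i)$.* First, $p_z\in-\mathbb R_{\ge0}\alpha_i$ iff $z\in\{e,s_i\}$: by the argument with (2) in Part 3, with $x=e$ and $J=\{s_i\}$, $p_z\in\operatorname{span}\alpha_i$ forces $z\in W_J=\{e,s_i\}$. Second, $-\mathbb R_{\ge0}\alpha_i$ is an extreme ray of $-C\supset P$, so if a convex combination of points $p_z$ lies on it, all $p_z$ of positive weight lie on it.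

Now take a point $q\ne p_e$ on this segment, near $p_e$. It is a convex combination of points $p_z$, $z\in[e,c]$, and those of positive weight are among $p_e,p_{s_i}$. As $q\ne p_e$, $s_i\in[e,c]$. So $s_i\le c$ for all $i$. By the subword property a reduced word of $c$ contains every generator, so $\ell(c)\ge n$. If $\ell(c)\le n$, it contains each exactly once, so $c$ is a Coxeter element. In the toric case $\ell(c)=\dim X_e^c=\dim Q_e\le\dim V=n$. Conversely Coxeter elements have the covering property by Theorem A, and they have length $n$. $\square$

**Part 6 (smaller torus).** Return to Section 1, $c=rs$. The cells $Q_e$ and $Q_s$ have vertices at $n\in\{-1,0,1,2\}$ and $n\in\{-3,-2,-1,2\}$. The line through $n=-1$ and $n=2$ is $Y=X+2$ in the coordinates $(X,Y)=(n,n^2)$. The other vertices of $Q_e$, $(0,0)$ and $(1,1)$, are below it, and those of $Q_s$, $(-2,4)$ and $(-3,9)$, are above it. So the two polygons meet exactly in their common edge from $n=-1$ to $n=2$. Dropping loop rotation from the torus means projecting to the first coordinate. The images are $[-1,2]$ and $[-3,2]$, which overlap in the whole interval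 $[-1,2]$. $\blacksquare$
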